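\title{The distortion of nearest-point correspondences along trigonometric moment curves}

\begin{abstract}
Sending each point of the sphere $\mathbb{S}^n$ to a nearest point of a closed curve defines a correspondence between the circle and the sphere. We prove that for the trigonometric moment curves in $\mathbb{S}^{2k}$ and $\mathbb{S}^{2k+1}$ this correspondence has distortion $\frac{2\pi k}{2k+1}$ for every $k\ge1$, which settles a conjecture from a paper of M\'emoli and Smith. We describe the pairs at which the extremal value occurs, show that no relation covering $\mathbb{S}^n$ with $n\ge 2k$ has smaller distortion, so that $d_{GH}(\mathbb{S}^1,\mathbb{S}^{2k})=d_{GH}(\mathbb{S}^1,\mathbb{S}^{2k+1})=\frac{\pi k}{2k+1}$, and give a sufficient condition for other curves to have the same distortion. Points of the sphere are read as trigonometric polynomials with odd frequencies; the upper bound comes from a weighted form of M.~Riesz's comparison with $\cos((2k+1)s)$, and optimality from the Borsuk--Ulam theorem.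
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb{S}^n\subset\mathbb{R}^{n+1}$ be the unit sphere with the geodesic distance $d_n(y,y')=\arccos\langle y,y'\rangle$. We identify $\mathbb{S}^1$ with $\mathbb{R}/2\pi\mathbb{Z}$, so that $d_1(t,t')=\min_{l\in\mathbb{Z}}|t-t'-2\pi l|$ and the antipode of $t$ is $t+\pi$.

\subsection*{Distortion}
For bounded metric spaces $X,Y$ and a nonempty relation $R\subseteq X\times Y$, the \emph{distortion} of $R$ is
\[
\operatorname{dis}(R)=\sup_{(x,y),(x',y')\in R}\bigl|d_X(x,x')-d_Y(y,y')\bigr|,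
\]
the largest error made when distances in one space are read, through $R$, as distances in the other. A \emph{correspondence} is a relation that projects onto both $X$ and $Y$, and the Gromov--Hausdorff distance is given by
\begin{equation}\label{eq:GH}
d_{GH}(X,Y)=\tfrac12\inf\{\operatorname{dis}(R): R \text{ a correspondence between } X \text{ and } Y\}.
\end{equation}
Every explicit correspondence thus gives an upper bound for $d_{GH}$. Between two spheres every relation has distortion at most $\pi$, since both distances lie in $[0,\pi]$.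

\subsection*{Embedding-projection correspondences}
Let $\iota:X\to Y$ be an injective continuous map of compact metric spaces. A \emph{nearest-point selection} is a map $\psi:Y\to X$ such that $\psi(y)$ minimizes $x\mapsto d_Y(y,\iota(x))$ for each $y$; where there are several minimizers, one is chosen. Since $\psi(\iota(x))=x$, the graph $\{(\psi(y),y):y\in Y\}$ is a correspondence, the \emph{embedding-projection correspondence} of $\iota$.

For $X=\mathbb{S}^1$ and $Y=\mathbb{S}^n$ the embedding is a closed curve, and its choice matters. The great circle $t\mapsto(\cos t,\sin t,0)$ in $\mathbb{S}^2$ is as bad as possible: the points $(\pm\delta,0,\sqrt{1-\delta^2})$ are sent to $0$ and $\pi$ while their distance tends to $0$ with $\delta$, so the distortion is $\pi$. The cause is the pole, which is equally close to all points of the curve. A good curve must leave every hyperplane, and more: no point of the sphere may have two nearest points with far-apart parameters.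

For an integer $k\ge1$ the \emph{trigonometric moment curves} $\gamma_{2k+1}:\mathbb{S}^1\to\mathbb{S}^{2k+1}$ and $\gamma_{2k}:\mathbb{S}^1\to\mathbb{S}^{2k}$ are
\begin{align*}
\gamma_{2k+1}(t)&=\frac{\bigl(\cos t,\sin t,\cos 3t,\sin 3t,\dots,\cos(2k+1)t,\sin(2k+1)t\bigr)}{\sqrt{k+1}},\\
\gamma_{2k}(t)&=\frac{\bigl(\cos t,\sin t,\dots,\cos(2k-1)t,\sin(2k-1)t,\cos(2k+1)t\bigr)}{\sqrt{k+\cos^2(2k+1)t}};
\end{align*}
the second arises from the first by deleting the last coordinate and renormalizing. Both are injective, because the first two coordinates are a positive multiple of $(\cos t,\sin t)$, and both are \emph{antipodal}, $\gamma_n(t+\pi)=-\gamma_n(t)$, because all frequencies are odd. Let $\psi_n$ be a nearest-point selection for $\gamma_n$ and $R_n\subseteq\mathbb{S}^1\times\mathbb{S}^n$ its graph. The selection is called \emph{antipodal} if $\psi_n(-y)=\psi_n(y)+\pi$ for all $y$.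

What should $\operatorname{dis}(R_n)$ be? Take $n=2k+1$ and $y=(0,\dots,0,1,0)$. Then $\langle y,\gamma_n(s)\rangle$ is a positive multiple of $\cos(2k+1)s$, so $y$ has $2k+1$ equally spaced nearest parameters, and the two farthest apart are at distance $\frac{2\pi k}{2k+1}$. Points arbitrarily close to $y$ are sent to each of these parameters (Lemma~\ref{lem:ties}), so the distortion is at least $\frac{2\pi k}{2k+1}$. The natural guess is that nothing worse happens. The conjecture, posed in \cite{MS}, is that for antipodal selections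
\[
\operatorname{dis}(R_{2k+1})=\operatorname{dis}(R_{2k})=\frac{2\pi k}{2k+1}\qquad\text{for all integers }k\ge1 .
\]
We prove it.

\subsection*{Results}
Throughout, $k\ge1$ is an integer and
\[
N=2k+1\ge3,\qquad h=\frac{\pi}{N},\qquad\text{so that}\qquad \frac{2\pi k}{2k+1}=\pi-h .
\]
To treat all selections at once, for a continuous curve $\gamma:\mathbb{S}^1\to\mathbb{S}^n$ put
\[
M(y)=\max_s\langle y,\gamma(s)\rangle,\qquad \overline R_\gamma=\{(t,y)\in\mathbb{S}^1\times\mathbb{S}^n:\langle y,\gamma(t)\rangle=M(y)\}.
\]
Since $\arccos$ is decreasing, $(t,y)\in\overline R_\gamma$ exactly when $\gamma(t)$ is a nearest point of the curve to $y$, so $\overline R_\gamma$ contains the graph of every selection. Write $\overline R_n=\overline R_{\gamma_n}$. A \emph{pure frequency-$N$ point} is a point $y=(0,\dots,0,\cos\varphi,\sin\varphi)$ if $n=2k+1$, and $y=\pm(0,\dots,0,1)$ if $n=2k$.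

\begin{theorem}\label{thm:main}
Let $n\in\{2k,2k+1\}$.
\begin{enumerate}
\item[(a)] For every nearest-point selection, antipodal or not,
\[
\operatorname{dis}(R_n)=\operatorname{dis}(\overline R_n)=\pi-h=\frac{2\pi k}{2k+1}.
\]
\item[(b)] For $(t,y),(t',y')\in\overline R_n$, the equality $|d_1(t,t')-d_n(y,y')|=\pi-h$ holds if and only if either $y'=y$ and $d_1(t,t')=\pi-h$, or $y'=-y$ and $d_1(t,t')=h$. In both cases $y$ is a pure frequency-$N$ point, and every pure frequency-$N$ point occurs. In particular, for an antipodal selection the supremum defining $\operatorname{dis}(R_n)$ is not attained.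
\end{enumerate}
\end{theorem}

The value $\pi-h$ cannot be improved by any other construction.

\begin{theorem}\label{thm:optimal}
If $n\ge2k$, every relation $R\subseteq\mathbb{S}^1\times\mathbb{S}^n$ that projects onto $\mathbb{S}^n$ has $\operatorname{dis}(R)\ge\pi-h$. Hence $R_{2k}$ and $R_{2k+1}$ have the least possible distortion, and
\[
d_{GH}(\mathbb{S}^1,\mathbb{S}^{2k})=d_{GH}(\mathbb{S}^1,\mathbb{S}^{2k+1})=\frac{\pi k}{2k+1}.
\]
\end{theorem}

The upper bound uses little about $\gamma_n$, and it applies to a wider class of curves. For odd $L$ let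
\[
\mathcal{O}_L=\operatorname{span}\{\cos js,\ \sin js:\ j\text{ odd},\ 1\le j\le L\}.
\]

\begin{theorem}\label{thm:class}
Let $\alpha\ge\beta>0$. Let $\Gamma:\mathbb{R}\to\mathbb{R}^{n+1}$ have coordinates in $\mathcal{O}_N$ and satisfy $|\Gamma(s)|^2=\alpha^2\cos^2Ns+\beta^2\sin^2Ns$. Let $\gamma=\Gamma/|\Gamma|$ and $m=\min_{y\in\mathbb{S}^n}M(y)$. If
\begin{equation}\label{eq:star}
m\,\sin\Bigl(\frac{\beta}{\alpha}\,\frac{\pi}{2}\Bigr)\ \ge\ \sin\frac{\pi}{2N},
\end{equation}
then $\operatorname{dis}(\overline R_\gamma)\le\pi-h$, with equality if $n\in\{2k,2k+1\}$. For example, if $\gamma(t)=(r_1e^{it},r_3e^{3it},\dots,r_Ne^{iNt})\in\mathbb{S}^{2k+1}\subset\mathbb{C}^{k+1}$ with $\sum r_j^2=1$ and $\min_jr_j\ge\sqrt2\,\sin\frac{\pi}{2N}$, then $\operatorname{dis}(\overline R_\gamma)=\frac{2\pi k}{2k+1}$.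
\end{theorem}

The minimum $m$ exists because $|M(y)-M(y')|\le|y-y'|$. It is the cosine of the covering radius $\max_y\min_sd_n(y,\gamma(s))$, so \eqref{eq:star} asks that the curve pass close enough to every point of the sphere.

Section~\ref{sec:reductions} reduces the upper bound to a one-sided statement, and Section~\ref{sec:k1} proves that statement by hand for $\gamma_3$. Sections~\ref{sec:riesz} and~\ref{sec:upper} carry out the same argument in general. Theorems~\ref{thm:main}, \ref{thm:optimal} and~\ref{thm:class} are proved in Sections~\ref{sec:main}, \ref{sec:optimal} and~\ref{sec:class}.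

\section{Ties and antipodal symmetry}\label{sec:reductions}

A selection sees only one nearest parameter of each point. The first lemma shows that the others are nevertheless felt by the distortion.

\begin{lemma}\label{lem:ties}
Let $\gamma:\mathbb{S}^1\to\mathbb{S}^n$ be continuous and injective, and let $(t,y),(t',y)\in\overline R_\gamma$. Then the graph of every nearest-point selection $\psi$ has distortion at least $d_1(t,t')$.
\end{lemma}

\begin{proof}
For $0<\tau<1$ let $y_\tau$ and $y'_\tau$ be the unit vectors in the directions of $y+\tau\gamma(t)$ and $y+\tau\gamma(t')$. The function $s\mapsto\langle y,\gamma(s)\rangle$ is maximal at $t$, and $s\mapsto\langle\gamma(t),\gamma(s)\rangle$ is maximal only at $t$ because $\gamma$ is injective. So $t$ is the unique nearest parameter of $y_\tau$, which forces $\psi(y_\tau)=t$; in the same way $\psi(y'_\tau)=t'$. The distortion is therefore at least $d_1(t,t')-d_n(y_\tau,y'_\tau)$, and both $y_\tau$ and $y'_\tau$ tend to $y$ as $\tau\to0$.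
\end{proof}

An upper bound on the distortion consists of two inequalities, one for $d_1-d_n$ and one for $d_n-d_1$. For antipodal curves they are equivalent, by the identities
\begin{equation}\label{eq:flip}
d_1(t,t'+\pi)=\pi-d_1(t,t'),\qquad d_n(y,-y')=\pi-d_n(y,y').
\end{equation}

\begin{lemma}\label{lem:antipodal}
Let $\gamma:\mathbb{S}^1\to\mathbb{S}^n$ be continuous with $\gamma(s+\pi)=-\gamma(s)$.
\begin{enumerate}
\item[(i)] $|\langle y,\gamma(s)\rangle|\le M(y)$ for all $y$ and $s$.
\item[(ii)] If $(t,y)\in\overline R_\gamma$, then $(t+\pi,-y)\in\overline R_\gamma$.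
\item[(iii)] Suppose that for all $(t,y),(t',y')\in\overline R_\gamma$ and all $0<\varepsilon\le h$,
\begin{equation}\label{eq:sep}
d_1(t,t')=\pi-h+\varepsilon\quad\Longrightarrow\quad d_n(y,y')\ge\varepsilon .
\end{equation}
Then $\operatorname{dis}(\overline R_\gamma)\le\pi-h$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (i) holds because $-\langle y,\gamma(s)\rangle=\langle y,\gamma(s+\pi)\rangle\le M(y)$, and part (ii) because $\langle-y,\gamma(s+\pi)\rangle=\langle y,\gamma(s)\rangle$ for all $s$. For (iii), the inequality $d_1(t,t')-d_n(y,y')\le\pi-h$ is trivial when $d_1(t,t')\le\pi-h$ and is \eqref{eq:sep} otherwise. Apply it to $(t,y)$ and $(t'+\pi,-y')$, which lies in $\overline R_\gamma$ by (ii). By \eqref{eq:flip},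
\[
d_n(y,y')-d_1(t,t')=d_1(t,t'+\pi)-d_n(y,-y')\le\pi-h .\qedhere
\]
\end{proof}

Let $A\subset\mathbb{S}^n$ be the set of points whose first nonzero coordinate is positive; then $\mathbb{S}^n$ is the disjoint union of $A$ and $-A$. Choosing nearest parameters freely on $A$ and extending by (ii) shows that antipodal selections exist.

Everything now rests on \eqref{eq:sep}: \emph{points whose nearest parameters are almost antipodal must be far apart}, at a definite rate.

\section{The curve $\gamma_3$ by hand}\label{sec:k1}

Let $k=1$, so $N=3$, $h=\pi/3$, and let $n=3$. A point $y\in\mathbb{S}^3$ defines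
\[
f_y(s)=\langle y,\gamma_3(s)\rangle=\tfrac1{\sqrt2}\,(y_1\cos s+y_2\sin s+y_3\cos3s+y_4\sin3s)\in\mathcal{O}_3 ,
\]
the nearest parameters of $y$ are the maximum points of $f_y$, and $|f_y|\le M(y)$ by Lemma~\ref{lem:antipodal}(i). We prove \eqref{eq:sep} in three steps.

\emph{Step 1: from its maximum, $f_y$ falls no faster than $\cos3s$.} Let $t$ be a maximum point and $M=M(y)$. Translation preserves $\mathcal{O}_3$, so $g(s)=f_y(t+s)=a\cos s+b\sin s+a'\cos3s+b'\sin3s$, where $g(0)=M$ and $g'(0)=0$ give $a+a'=M$ and $b=-3b'$. By the triple-angle formulas,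
\[
g(s)-M\cos3s=a(\cos s-\cos3s)+b'(\sin3s-3\sin s)=4\sin^2s\,(a\cos s-b'\sin s).
\]
At $s=\pm\pi/3$ we have $M\cos3s=-M\le g(s)$, hence $\frac12a\mp\frac{\sqrt3}2b'\ge0$, that is, $a\ge\sqrt3|b'|$. For $|s|\le\pi/3$ we have $\cos s>0$ and $|\tan s|\le\sqrt3$, so $a\cos s-b'\sin s\ge0$. Therefore
\[
f_y(s)\ge M(y)\cos3(s-t)\qquad\text{for }|s-t|\le\pi/3 .
\]

\emph{Step 2: test $y-y'$ at a midpoint.} Let $(t,y),(t',y')\in\overline R_3$ with $d_1(t,t')=\frac{2\pi}3+\varepsilon$, $0<\varepsilon\le\frac\pi3$. The function $-f_{y'}=f_{-y'}$ attains its maximum $M(y')$ at $u=t'+\pi$, and $d_1(t,u)=\frac\pi3-\varepsilon$. So $f_y$ and $-f_{y'}$ have maxima at nearby points, and by Step~1 both are still positive at the midpoint $s$, which is at distance $\frac\pi6-\frac\varepsilon2$ from each. Since $\gamma_3(s)$ is a unit vector,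
\[
|y-y'|\ge\langle y-y',\gamma_3(s)\rangle=f_y(s)-f_{y'}(s)\ge\bigl(M(y)+M(y')\bigr)\sin\tfrac{3\varepsilon}2 ,
\]
where we used $\cos(\frac\pi2-\frac{3\varepsilon}2)=\sin\frac{3\varepsilon}2$.

\emph{Step 3: the maxima are not small.} The functions $\cos s,\sin s,\cos3s,\sin3s$ are orthogonal over a period with mean square $\frac12$, so $f_y^2$ has mean $\frac14$ and $M(y)\ge\frac12$. For $0\le x\le\frac\pi6$ we have $\sin3x=\sin x\,(3-4\sin^2x)\ge2\sin x$. With $|y-y'|=2\sin\frac{d_3(y,y')}2$ this yields
\[
2\sin\tfrac{d_3(y,y')}2\ge\sin\tfrac{3\varepsilon}2\ge2\sin\tfrac\varepsilon2 ,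
\]
so $d_3(y,y')\ge\varepsilon$. By Lemma~\ref{lem:antipodal}(iii), $\operatorname{dis}(\overline R_3)\le\frac{2\pi}3$, and Lemma~\ref{lem:ties} applied to $y=(0,0,1,0)$, with nearest parameters $0$ and $\frac{2\pi}3$, gives $\operatorname{dis}(R_3)=\frac{2\pi}3$.

\medskip
Three things change in general. The factorization in Step~1 is not available and is replaced by a count of zeros. For even $n$ the normalizing factor of $\gamma_n$ is not constant, so $\langle y,\gamma_n\rangle$ is a trigonometric polynomial divided by a weight, and $\cos Ns$ has to be replaced by a comparison function adapted to that weight. Finally, the numerical facts of Step~3 become condition \eqref{eq:star}.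

\section{A weighted Riesz comparison}\label{sec:riesz}

A \emph{trigonometric polynomial of degree $\le N$} is a real linear combination of $1$, $\cos js$, $\sin js$ with $1\le j\le N$. We use one standard fact: if $T\not\equiv0$ has degree $\le N$, then $T$ has at most $2N$ zeros in any half-open interval of length $2\pi$, because $e^{iNs}T(s)$ is a nonzero polynomial of degree $\le2N$ in $e^{is}$. In particular, a trigonometric polynomial that vanishes on an interval vanishes identically.

Fix $\alpha\ge\beta>0$ and put
\[
c=\frac\beta\alpha\in(0,1],\qquad w(s)=\sqrt{\alpha^2\cos^2Ns+\beta^2\sin^2Ns}\in[\beta,\alpha].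
\]
What makes $\cos N(s-t)$ the right comparison function for a constant weight is that it has degree $N$, equals $1$ at $t$, and takes the values $\pm1$ alternately at $2N$ points of a period. We need polynomials of degree $N$ that touch $\pm w$ in the same way. They exist because $w=|z|$ for
\[
z(s)=\alpha\cos Ns+i\beta\sin Ns ,
\]
so that the real parts of the rotated functions $e^{-i\varphi}z$ touch $\pm w$ whenever $e^{-i\varphi}z$ crosses the real axis. Let $\chi:\mathbb{R}\to\mathbb{R}$ be the continuous argument of $z$, defined by $z=we^{i\chi}$ and $\chi(0)=0$. If $\alpha=\beta$ then $\chi(s)=Ns$; in general $\chi$ is a clock that runs at nonuniform speed.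

\begin{lemma}\label{lem:chi}
The function $w$ is even and $\pi$-periodic. The function $\chi$ is an odd increasing homeomorphism of $\mathbb{R}$ with
\begin{equation}\label{eq:chi}
\chi'(s)=\frac{N\alpha\beta}{w(s)^2}\ge cN,\qquad\chi(s+h)=\chi(s)+\pi ,
\end{equation}
and for every $\varphi\in\mathbb{R}$
\begin{equation}\label{eq:comp}
w(s)\cos(\chi(s)-\varphi)=\alpha\cos\varphi\,\cos Ns+\beta\sin\varphi\,\sin Ns .
\end{equation}
\end{lemma}

\begin{proof}
The claims on $w$ are read off its definition. Since $z(-s)=\overline{z(s)}$, the function $-\chi(-s)$ is also a continuous argument of $z$ vanishing at $0$, so $\chi$ is odd. We have $\chi'=\operatorname{Im}(z'/z)=\operatorname{Im}(z'\bar z)/w^2$, and $z'=N(-\alpha\sin Ns+i\beta\cos Ns)$ gives $\operatorname{Im}(z'\bar z)=N\alpha\beta$. With $w\le\alpha$ this gives $\chi'\ge cN>0$, so $\chi$ is an increasing homeomorphism. Since $Nh=\pi$, we have $z(s+h)=-z(s)$; thus $\chi(s+h)-\chi(s)$ is continuous with values in the odd multiples of $\pi$, hence constant. On $(-h/2,h/2)$ the real part of $z$ is positive,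 so $|\chi|<\pi/2$ there, and $z(\pm h/2)=\pm i\beta$ gives $\chi(\pm h/2)=\pm\pi/2$. The constant is therefore $\pi$. Finally, both sides of \eqref{eq:comp} equal $\operatorname{Re}(e^{-i\varphi}z(s))$.
\end{proof}

The next lemma is the weighted form of M.~Riesz's comparison; for $\alpha=\beta=1$ its conclusion reads $T(s)\ge M\cos N(s-t)$. The idea is that the difference between $T$ and the comparison function alternates weakly in sign at the $2N$ touching points, which uses up all the zeros that a polynomial of degree $N$ can have, while a violation of the inequality would produce two more. Weak alternation and the tangency at $t$ would force us to count multiplicities. We avoid this by shifting the comparison function slightly and shrinking $T$ slightly, which makes every sign strict.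

\begin{lemma}\label{lem:riesz}
Let $T$ be a trigonometric polynomial of degree $\le N$ and $M>0$. Suppose that $|T|\le Mw$ and $T(t)=Mw(t)$. Then
\[
T(s)\ge Mw(s)\cos(\chi(s)-\chi(t))\qquad\text{for }|s-t|\le h .
\]
\end{lemma}

\begin{proof}
Since $w$ is even and $\chi$ is odd, replacing $T(s)$ by $T(-s)$ and $t$ by $-t$ exchanges $[t-h,t]$ with an interval of the form $[t,t+h]$. So it suffices to treat $s\in[t,t+h]$. At $s=t$ there is equality, and at $s=t+h$ the right side is $-Mw(s)$ by \eqref{eq:chi}. Suppose that the inequality fails at some $s^*\in(t,t+h)$.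

For $\eta\in\mathbb{R}$ put $C_\eta=w\cos(\chi-\chi(t)+\eta)$, a polynomial of degree $\le N$ by \eqref{eq:comp}. The failure at $s^*$ says $MC_0(s^*)>T(s^*)$. For $0<\eta<\pi/2$ let $\sigma_0=\chi^{-1}(\chi(t)-\eta)<t$ and $\sigma_j=\sigma_0+jh$, so that $C_\eta(\sigma_j)=(-1)^jw(\sigma_j)$ by \eqref{eq:chi}. As $\eta\to0$ we have $\sigma_1\to t+h$ and $C_\eta(s^*)\to C_0(s^*)$. Fix $\eta$ so small that $s^*<\sigma_1$ and $MC_\eta(s^*)>T(s^*)$, and then fix $\lambda\in(\cos\eta,1)$ so close to $1$ that $MC_\eta(s^*)>\lambda T(s^*)$. Let $F=MC_\eta-\lambda T$, of degree $\le N$.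

For every $j$, the bound $|T|\le Mw$ gives $(-1)^jF(\sigma_j)\ge(1-\lambda)Mw(\sigma_j)>0$. So $F$ has a zero in each of the $2N$ intervals $(\sigma_j,\sigma_{j+1})$, $0\le j<2N$, all of which lie in $[\sigma_0,\sigma_0+2\pi)$. In the first of them, $\sigma_0<t<s^*<\sigma_1$ and
\[
F(\sigma_0)>0,\qquad F(t)=Mw(t)(\cos\eta-\lambda)<0,\qquad F(s^*)>0,\qquad F(\sigma_1)<0 ,
\]
which gives three zeros. Thus $F\not\equiv0$ has at least $(2N-1)+3=2N+2$ zeros in a period, a contradiction.
\end{proof}

\begin{remark}
The bound on the degree is used only in the last line, and it is needed: for $w=1$, $t=0$, the polynomial $T=\cos(N+2)s$ lies below $\cos Ns$ for small $s\ne0$. The lower bound $T\ge-Mw$ is used at the odd-numbered points $\sigma_j$; in our application it comes from the oddness of the frequencies, through Lemma~\ref{lem:antipodal}(i).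
\end{remark}

\section{The upper bound}\label{sec:upper}

Let $\Gamma$, $\gamma$ and $m$ be as in Theorem~\ref{thm:class}, so $|\Gamma|=w$ and $\gamma=\Gamma/w$. The coordinates of $\Gamma$ change sign under $s\mapsto s+\pi$ and $w$ does not, so $\gamma$ is antipodal. For $y\in\mathbb{S}^n$ put
\[
p_y=\langle y,\Gamma\rangle\in\mathcal{O}_N,\qquad\text{so that}\qquad\langle y,\gamma\rangle=p_y/w .
\]
By Lemma~\ref{lem:antipodal}(i), $|p_y|\le M(y)w$, and $p_y(t)=M(y)w(t)$ exactly when $(t,y)\in\overline R_\gamma$. These are the hypotheses of Lemma~\ref{lem:riesz}, provided $M(y)>0$. Step~2 of Section~\ref{sec:k1} now carries over, with the midpoint taken on the clock $\chi$ so that the two comparison functions agree there.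

\begin{proposition}\label{prop:key}
Assume $m>0$. Let $(t,y),(t',y')\in\overline R_\gamma$ with $d_1(t,t')=\pi-h+\varepsilon$ and $0\le\varepsilon\le h$. Then
\[
\sin\frac{d_n(y,y')}2\ \ge\ \frac{M(y)+M(y')}2\,\sin\frac{cN\varepsilon}2 .
\]
\end{proposition}

\begin{proof}
Let $u=t'+\pi$. By \eqref{eq:flip}, $d_1(t,u)=h-\varepsilon$, and we choose real representatives with $|t-u|=h-\varepsilon$. Write $p=p_y$, $q=p_{y'}$, $M=M(y)$, $M'=M(y')$. Then $|{-q}|\le M'w$ and $-q(u)=q(t')=M'w(t')=M'w(u)$. Let $s$ be the point with $\chi(s)=\frac12(\chi(t)+\chi(u))$. It lies between $t$ and $u$, hence within $h$ of both. Lemma~\ref{lem:riesz}, applied to $p$ at $t$ and to $-q$ at $u$, gives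
\[
|y-y'|\ge\langle y-y',\gamma(s)\rangle=\frac{p(s)-q(s)}{w(s)}\ge(M+M')\cos\frac{|\chi(t)-\chi(u)|}2 .
\]
Let $a=\min(t,u)$ and $b=\max(t,u)$, so that $a+h-b=\varepsilon$. By \eqref{eq:chi},
\[
|\chi(t)-\chi(u)|=\chi(b)-\chi(a)=\pi-\xi,\qquad\xi=\chi(a+h)-\chi(b)=\int_b^{b+\varepsilon}\chi'\ge cN\varepsilon ,
\]
and $\xi\le\pi$ because $\chi(b)\ge\chi(a)$. Since $0\le cN\varepsilon/2\le\xi/2\le\pi/2$, we get $\cos\frac{\pi-\xi}2=\sin\frac\xi2\ge\sin\frac{cN\varepsilon}2$. It remains to recall that $|y-y'|=2\sin\frac{d_n(y,y')}2$.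
\end{proof}

To reach \eqref{eq:sep} we need $m\sin\frac{cN\varepsilon}2\ge\sin\frac\varepsilon2$ for all $\varepsilon\in(0,h]$. At $\varepsilon=h$ this is exactly \eqref{eq:star}, and the next lemma shows that $\varepsilon=h$ is the worst case.

\begin{lemma}\label{lem:ratio}
For $\mu\ge1$ the function $x\mapsto\dfrac{\sin\mu x}{\sin x}$ is nonincreasing on $\bigl(0,\frac\pi{2\mu}\bigr]$.
\end{lemma}

\begin{proof}
The derivative has the sign of $\mu\cos\mu x\sin x-\sin\mu x\cos x$. For $0<\mu x<\pi/2$, dividing by $\cos\mu x\cos x>0$ turns this into $\mu\tan x-\tan\mu x$, which is $\le0$: the tangent is convex on $[0,\pi/2)$ and vanishes at $0$, so $\tan x\le\frac1\mu\tan\mu x$. Continuity takes care of the right endpoint.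
\end{proof}

\begin{proposition}\label{prop:upper}
If \eqref{eq:star} holds, then $\operatorname{dis}(\overline R_\gamma)\le\pi-h$. If the inequality in \eqref{eq:star} is strict, then for $(t,y),(t',y')\in\overline R_\gamma$ with $d_1(t,t')=\pi-h+\varepsilon$ and $\varepsilon>0$ we have $d_n(y,y')>\varepsilon$.
\end{proposition}

\begin{proof}
Condition \eqref{eq:star} gives $m>0$. Since $m\le1$, it also gives $\sin\frac{c\pi}2\ge\sin\frac\pi{2N}$, and both angles lie in $(0,\pi/2]$, so $\mu=cN$ satisfies $1\le\mu\le N$. For $0<\varepsilon\le h$ we have $\frac\varepsilon2\le\frac\pi{2N}\le\frac\pi{2\mu}$, and Lemma~\ref{lem:ratio} compares the ratio at $\frac\varepsilon2$ with its value at $\frac\pi{2N}$. Together with Proposition~\ref{prop:key},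
\[
\sin\frac{d_n(y,y')}2\ \ge\ m\sin\frac{cN\varepsilon}2\ \ge\ \frac{m\sin(c\pi/2)}{\sin(\pi/2N)}\,\sin\frac\varepsilon2\ \ge\ \sin\frac\varepsilon2 ,
\]
where the last inequality is \eqref{eq:star} and is strict if \eqref{eq:star} is strict. Both $d_n(y,y')/2$ and $\varepsilon/2$ lie in $[0,\pi/2]$, so $d_n(y,y')\ge\varepsilon$, strictly in the strict case. Lemma~\ref{lem:antipodal}(iii) gives the bound on the distortion.
\end{proof}

\section{The moment curves: proof of Theorem~\ref{thm:main}}\label{sec:main}

Let $\Gamma$ be the numerator in the definition of $\gamma_n$. The curves $\gamma_n$ belong to the class of Theorem~\ref{thm:class}, with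
\[
\alpha=\beta=\sqrt{k+1}\quad(n=2k+1),\qquad\alpha=\sqrt{k+1},\ \beta=\sqrt k\quad(n=2k),
\]
since $(k+1)\cos^2Ns+k\sin^2Ns=k+\cos^2Ns$.

\begin{lemma}\label{lem:strict}
For $\gamma_{2k+1}$ and $\gamma_{2k}$ condition \eqref{eq:star} holds with strict inequality.
\end{lemma}

\begin{proof}
Let $y\in\mathbb{S}^n$ and average $p_y^2\le M(y)^2w^2$ over a period. The coordinates of $\Gamma$ are orthogonal with mean square $\frac12$, so the mean of $p_y^2$ is $\frac12|y|^2=\frac12$, while the mean of $w^2$ is $\frac12(\alpha^2+\beta^2)$. Hence $M(y)^2\ge1/(\alpha^2+\beta^2)$. Equality would force the continuous functions $p_y^2$ and $M(y)^2w^2>0$ to coincide, but $p_y(s+\pi)=-p_y(s)$ forces $p_y$ to have a zero. So the inequality is strict for every $y$, and since the minimum $m$ is attained,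
\[
m>\frac1{\sqrt{N+1}}\quad(n=2k+1),\qquad m>\frac1{\sqrt N}\quad(n=2k).
\]

Let $n=2k+1$. Then $c=1$, and it suffices to show
\begin{equation}\label{eq:odd}
\sin\frac\pi{2N}\le\frac1{\sqrt{N+1}} .
\end{equation}
For $N=3$ both sides equal $\frac12$. For $N\ge5$ we have $\pi^2(N+1)\le\frac65\pi^2N<12N<4N^2$, so $\sin\frac{\pi}{2N}<\frac\pi{2N}<\frac1{\sqrt{N+1}}$ and \eqref{eq:odd} is strict.

Let $n=2k$. Then $c=\sqrt{k/(k+1)}\ge\frac1{\sqrt2}>\frac23$, so $\sin\frac{c\pi}2>\sin\frac\pi3=\frac{\sqrt3}2$, and it suffices to show $\sqrt N\sin\frac\pi{2N}\le\frac{\sqrt3}2$. For $N=3$ this is an equality. For $N\ge5$ the left side is at most $\frac\pi{2\sqrt N}$, which is less than $\frac{\sqrt3}2$ because $\pi^2<10<3N$.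
\end{proof}

\begin{lemma}\label{lem:pure}
The nearest parameters of a pure frequency-$N$ point are exactly $N$ points $\theta+2\pi j/N$, $0\le j<N$, for some $\theta$. Two of them are at distance $\pi-h$.
\end{lemma}

\begin{proof}
If $n=2k+1$, then $\langle y,\gamma_n(s)\rangle=\cos(Ns-\varphi)/\sqrt{k+1}$, which is maximal exactly when $Ns-\varphi\in2\pi\mathbb{Z}$. If $n=2k$, then $\langle y,\gamma_n(s)\rangle=x/\sqrt{k+x^2}$ with $x=\pm\cos Ns$; this is strictly increasing in $x$, so it is maximal exactly when $\pm\cos Ns=1$. In each case the solutions are $N$ points spaced by $2\pi/N$, and $d_1(\theta,\theta+2\pi k/N)=2\pi k/N=\pi-h$ because $2\pi k/N<\pi$.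
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Since $R_n\subseteq\overline R_n$, Lemma~\ref{lem:strict} and Proposition~\ref{prop:upper} give $\operatorname{dis}(R_n)\le\operatorname{dis}(\overline R_n)\le\pi-h$. Lemmas~\ref{lem:pure} and~\ref{lem:ties} give $\operatorname{dis}(R_n)\ge\pi-h$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
If $y'=y$ and $d_1(t,t')=\pi-h$, or $y'=-y$ and $d_1(t,t')=h$, the equality holds because $d_n(y,y')$ is $0$ or $\pi$.

Conversely, suppose first that $d_1(t,t')-d_n(y,y')=\pi-h$. Then $d_1(t,t')=\pi-h+\varepsilon$ with $\varepsilon=d_n(y,y')\ge0$, and the strict part of Proposition~\ref{prop:upper} excludes $\varepsilon>0$. So $y'=y$ and $d_1(t,t')=\pi-h$. To identify $y$, let $p=p_y$, $M=M(y)$ and $u=t'+\pi$, with real representatives chosen so that $u=t\pm h$; let $I$ be the interval with endpoints $t$ and $u$. As in the proof of Proposition~\ref{prop:key}, Lemma~\ref{lem:riesz} applies to $p$ at $t$ and to $-p$ at $u$, and the two bounds now squeeze $p$: since $\chi(u)=\chi(t)\pm\pi$,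 on $I$ we have
\[
p\ge Mw\cos(\chi-\chi(t)),\qquad-p\ge Mw\cos(\chi-\chi(u))=-Mw\cos(\chi-\chi(t)).
\]
So $p=Mw\cos(\chi-\chi(t))$ on $I$. Both sides are trigonometric polynomials by \eqref{eq:comp}, hence they agree identically, and $p$ is a combination of $\cos Ns$ and $\sin Ns$. The coefficients of $p$ in the basis $\cos js,\sin js$ are the coordinates of $y$. Thus only the last two coordinates of $y$ can be nonzero if $n=2k+1$, and only the last one if $n=2k$, where there is no $\sin Ns$ coordinate. So $y$ is a pure frequency-$N$ point.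

Suppose next that $d_n(y,y')-d_1(t,t')=\pi-h$. By Lemma~\ref{lem:antipodal}(ii) and \eqref{eq:flip}, the pairs $(t,y)$ and $(t'+\pi,-y')$ fall under the first case. Hence $-y'=y$, $d_1(t,t')=\pi-(\pi-h)=h$, and $y$ is a pure frequency-$N$ point.

Every pure frequency-$N$ point $y$ occurs: Lemma~\ref{lem:pure} provides $(t,y),(t',y)\in\overline R_n$ with $d_1(t,t')=\pi-h$, and then $(t,y),(t'+\pi,-y)$ realize the second case.

Finally, let $\psi_n$ be antipodal and let $(t,y),(t',y')\in R_n$. If $y'=y$ then $d_1(t,t')=0\ne\pi-h$, and if $y'=-y$ then $d_1(t,t')=\pi\ne h$. So no two pairs in $R_n$ attain the value $\pi-h$.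
\end{proof}

\begin{remark}
Antipodality of the selection is used only in the last paragraph, and there it is needed. If $y$ has coordinate $1$ in the $\cos Ns$ slot, then $0$ is a nearest parameter of $y$ and $h$ is a nearest parameter of $-y$, so a selection with $\psi_n(y)=0$ and $\psi_n(-y)=h$ attains the supremum.
\end{remark}

\section{No relation does better: proof of Theorem~\ref{thm:optimal}}\label{sec:optimal}

We recall the Borsuk--Ulam theorem in the form we need: every continuous map $F:\mathbb{S}^d\to\mathbb{R}^d$ with $F(-y)=-F(y)$ has a zero.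

A relation $R$ that projects onto $\mathbb{S}^n$ yields a map $f:\mathbb{S}^n\to\mathbb{S}^1$, which need not be continuous. If $\operatorname{dis}(R)<\pi-h$, however, then $f$ sends any sufficiently small cluster of points to a set $X$ with pairwise distances less than $\pi-h$. The plan is to make $f$ antipodal, keep its values at the vertices of a fine triangulation, and interpolate linearly. This contradicts Borsuk--Ulam if the interpolation avoids the origin. Interpolating in the plane of the circle does not suffice: for $k=2$ the set $X=\{0,\frac{2\pi}3,\frac{4\pi}3\}$ has distances $\frac{2\pi}3<\frac{4\pi}5$ and its convex hull contains the origin. But $\cos3s$ is positive on this $X$. We therefore interpolate along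
\[
\Lambda(s)=\bigl(\cos s,\sin s,\cos3s,\sin3s,\dots,\cos(2k-1)s,\sin(2k-1)s\bigr)\in\mathbb{R}^{2k},
\]
for which the functions $\langle a,\Lambda(s)\rangle$, $a\in\mathbb{R}^{2k}$, are exactly the elements of $\mathcal{O}_{2k-1}$. The following lemma says that $\Lambda(X)$ lies in an open half-space.

\begin{lemma}\label{lem:positive}
Let $X\subset\mathbb{S}^1$ be finite and nonempty, with $d_1(x,x')<\pi-h$ for all $x,x'\in X$. Then there is $p\in\mathcal{O}_{2k-1}$ with $p>0$ on $X$.
\end{lemma}

\begin{proof}
An element of $\mathcal{O}_{2k-1}$ that is positive on $X$ is negative on $X+\pi$, so we look at how the two sets interlace. They are disjoint, since no two points of $X$ are antipodal. Label the points of $X$ by $+$ and those of $X+\pi$ by $-$. Fix a real representative $x_1$ of a point of $X$, list the labeled points in $[x_1,x_1+\pi)$ as $x_1<\dots<x_r$, and put $x_{r+1}=x_1+\pi$, which is labeled $-$. Let $L$ be the number of gaps $(x_i,x_{i+1})$, $1\le i\le r$, whose ends have different labels. It is odd, because $x_1$ and $x_{r+1}$ have different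 labels.

Suppose $L\ge N$. These $L$ gaps are disjoint and lie in an interval of length $\pi$, so one of them has length at most $\pi/L\le h$. Its ends are $x$ and $x'+\pi$ with $x,x'\in X$, so $d_1(x,x')\ge\pi-h$ by \eqref{eq:flip}, contrary to the hypothesis. Since $L$ is odd, $L\le2k-1$.

Pick a point $\zeta_l$ inside each of the $L$ gaps and let $p(s)=\pm\prod_{l=1}^L\sin(s-\zeta_l)$, with the sign chosen so that $p(x_1)>0$. This is a trigonometric polynomial of degree $\le L$ with $p(s+\pi)=-p(s)$, so its even-frequency terms vanish and $p\in\mathcal{O}_{2k-1}$. On $[x_1,x_1+\pi]$ the factor $\sin(s-\zeta_l)$ vanishes only at $\zeta_l$ and changes sign there. Hence $p$ changes sign from $x_i$ to $x_{i+1}$ exactly when the label does, and the sign of $p(x_i)$ is the label of $x_i$. A point $x\in X$ either is some $x_i$ with label $+$, or $x+\pi$ is some $x_i$ with label $-$; in both cases $p(x)>0$.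
\end{proof}

\begin{remark}
The strict inequality cannot be relaxed. The points $2\pi j/N$, $0\le j<N$, have distances at most $\pi-h$, and every $p\in\mathcal{O}_{2k-1}$ sums to $0$ over them because $\sum_je^{2\pi ijl/N}=0$ for $1\le l\le N-1$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:optimal}]
Suppose that $D=\operatorname{dis}(R)<\pi-h$, and put $\delta=\pi-h-D>0$. Choose $f_0:\mathbb{S}^n\to\mathbb{S}^1$ with $(f_0(y),y)\in R$ for all $y$.

\emph{An antipodal map.} With $A$ as in Section~\ref{sec:reductions}, define $f(y)=f_0(y)$ for $y\in A$ and $f(y)=f_0(-y)+\pi$ for $y\in-A$. Then $f(-y)=f(y)+\pi$, and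
\begin{equation}\label{eq:fD}
|d_1(f(y),f(y'))-d_n(y,y')|\le D\qquad\text{for all }y,y' .
\end{equation}
Indeed, for $y,y'\in A$ this is the definition of $D$. For $y,y'\in-A$ the difference equals $d_1(f_0(-y),f_0(-y'))-d_n(-y,-y')$, since the antipodal maps are isometries. For $y\in A$, $y'\in-A$, the identities \eqref{eq:flip} turn it into $d_n(y,-y')-d_1(f_0(y),f_0(-y'))$.

\emph{A fine symmetric triangulation.} As $n\ge2k$, the sphere $\mathbb{S}^n$ contains a great sphere $\mathbb{S}^{2k}$, on which $d_n$ restricts to $d_{2k}$; we restrict $f$ to it. Let $K=\{x\in\mathbb{R}^{2k+1}:\sum|x_i|=1\}$ be the boundary of the cross-polytope, a simplicial complex of dimension $2k$ invariant under $x\mapsto-x$. Radial projection $\rho:K\to\mathbb{S}^{2k}$, $\rho(x)=x/|x|$, is an odd homeomorphism, and it is uniformly continuous. Barycentric subdivision preserves the symmetry and multiplies the largest diameter of a simplex by at most $\frac{2k}{2k+1}$. After enough subdivisions we obtain a symmetric triangulation of $K$ with $d_{2k}(\rho(v),\rho(v'))<\delta$ whenever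 $v,v'$ are vertices of one simplex. By \eqref{eq:fD}, for each simplex $\sigma$ the set $X_\sigma=\{f(\rho(v)):v\text{ a vertex of }\sigma\}$ has pairwise distances less than $D+\delta=\pi-h$.

\emph{Interpolation.} Let $F:K\to\mathbb{R}^{2k}$ be affine on each simplex with $F(v)=\Lambda(f(\rho(v)))$ at the vertices. The affine pieces agree on common faces, so $F$ is continuous. At the vertices $F(-v)=-F(v)$, because $\Lambda(s+\pi)=-\Lambda(s)$, and $-\sigma$ is a simplex whenever $\sigma$ is, so $F$ is odd. For a simplex $\sigma$, Lemma~\ref{lem:positive} gives $a\in\mathbb{R}^{2k}$ with $\langle a,\Lambda(x)\rangle>0$ for all $x\in X_\sigma$. The values of $F$ on $\sigma$ are convex combinations of these vectors $\Lambda(x)$, so $\langle a,F\rangle>0$ on $\sigma$. Thus $F\circ\rho^{-1}:\mathbb{S}^{2k}\to\mathbb{R}^{2k}$ is continuous, odd and without zeros, which contradicts the Borsuk--Ulam theorem. Hence $\operatorname{dis}(R)\ge\pi-h$.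

For $n\in\{2k,2k+1\}$, every correspondence projects onto $\mathbb{S}^n$, and $R_n$ is a correspondence of distortion $\pi-h$ by Theorem~\ref{thm:main}. So the infimum in \eqref{eq:GH} equals $\pi-h$ and is attained by $R_n$, and $d_{GH}(\mathbb{S}^1,\mathbb{S}^n)=\frac{\pi-h}2=\frac{\pi k}{2k+1}$.
\end{proof}

\section{Other curves: proof of Theorem~\ref{thm:class}}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The upper bound is Proposition~\ref{prop:upper}. Every $y\in\mathbb{S}^n$ has a nearest parameter, so $\overline R_\gamma$ projects onto $\mathbb{S}^n$, and for $n\in\{2k,2k+1\}$ Theorem~\ref{thm:optimal} gives $\operatorname{dis}(\overline R_\gamma)\ge\pi-h$.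

In the example $|\gamma|=1$, so we take $\Gamma=\gamma$ and $\alpha=\beta=1$. Write $y=(z_1,z_3,\dots,z_N)$ with $z_j\in\mathbb{C}$ and $\sum|z_j|^2=1$. Then $p_y(s)=\sum_jr_j\operatorname{Re}(\overline{z_j}e^{ijs})$, and averaging $p_y^2\le M(y)^2$ over a period gives
\[
M(y)^2\ge\tfrac12\sum_jr_j^2|z_j|^2\ge\tfrac12\min_jr_j^2\ge\sin^2\frac\pi{2N}.
\]
This is \eqref{eq:star}, and $n=2k+1$ gives equality.
\end{proof}

The equal weights $r_j=1/\sqrt{k+1}$, which give $\gamma_{2k+1}$, satisfy the hypothesis of the example by \eqref{eq:odd}. For $k=1$ they are the only weights that do, since $\sqrt2\sin\frac\pi6=\frac1{\sqrt2}$. For $k\ge2$ inequality \eqref{eq:odd} is strict, so all weights near the equal ones are allowed.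

The role of the dimension is easy to see. If $n>2k+1$, then $n+1>\dim\mathcal{O}_N=2k+2$, so $p_y\equiv0$ for some $y\in\mathbb{S}^n$; then $m=0$ and \eqref{eq:star} fails. For small $n$ equality can fail: $\Gamma(s)=(\cos s,\sin s)$ has $\alpha=\beta=1$, $m=1$ and distortion $0$.

Condition \eqref{eq:star} is sufficient, and we do not claim that it is necessary. Some condition of this kind is needed, however, even for curves that lie in no hyperplane.

\begin{example}
Let $k=1$ and $\gamma(t)=(r_1e^{it},r_3e^{3it})$ with $r_1,r_3>0$, $r_1^2+r_3^2=1$. Let $\theta\in(0,\frac\pi2)$ satisfy $\tan\theta=9r_3/r_1$, and put $y=(\sin\theta,\cos\theta)$, $y'=(-\sin\theta,\cos\theta)\in\mathbb{C}^2$, so that $d_3(y,y')=2\theta$. With $B=r_3\cos\theta$ we have $r_1\sin\theta=9B$. The function $p_y=9B\cos s+B\cos3s$ is maximal at $s=0$. The function $p_{y'}=-9B\cos s+B\cos3s$ equals $4B(x^3-3x)$ with $x=\cos s$, which is decreasing on $[-1,1]$, so it is maximal at $s=\pi$. Hence $\operatorname{dis}(\overline R_\gamma)\ge\pi-2\theta$, and this exceeds $\frac{2\pi}3$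 as soon as $r_3/r_1<\frac1{9\sqrt3}$.
\end{example}

\begin{thebibliography}{9}

\bibitem{MS}
Facundo M\'emoli and Zane T. Smith,
\emph{Embedding-Projection Correspondences for the estimation of the Gromov-Hausdorff distance},
arXiv:2407.03295 (2024).

\end{thebibliography}
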